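\title{Existence of the PI-exponent for finite-dimensional algebras with involution}

\begin{abstract}
Let $A$ be a finite-dimensional, not necessarily associative algebra with involution over a field of characteristic zero, and let $c_n^*(A)$ be its $*$-codimensions. We prove that the limit $\lim_n \sqrt[n]{c_n^*(A)}$ exists. The involution enters only through the decomposition of $A$ into symmetric and skew-symmetric elements, and we prove the result over an arbitrary field for an arbitrary decomposition of $A$ into subspaces. The method is to compare the codimensions, up to polynomial factors, with auxiliary sequences that are built from the simple components of the multiplication algebra of $A$ and are almost supermultiplicative. This also gives a formula for the limit.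
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Phi$ be a field of characteristic zero. Algebras are not assumed to be associative or unital. An \emph{involution} on a $\Phi$-algebra $A$ is a linear map $*\colon A\to A$ with $(ab)^*=b^*a^*$ and $(a^*)^*=a$ for all $a,b\in A$. Let $A^+$ and $A^-$ be the subspaces of symmetric ($a^*=a$) and skew-symmetric ($a^*=-a$) elements. Since $a=\frac12(a+a^*)+\frac12(a-a^*)$, we have $A=A^+\oplus A^-$.

A \emph{$*$-polynomial} is a nonassociative polynomial in symmetric variables $x_1,x_2,\dots$ and skew-symmetric variables $y_1,y_2,\dots$. Let $P^*_{k,n-k}$ be the space of multilinear $*$-polynomials in $x_1,\dots,x_k,y_1,\dots,y_{n-k}$; its basis consists of the bracketed products in which each of these variables occurs exactly once. A polynomial $f\in P^*_{k,n-k}$ is a \emph{$*$-identity} of $A$ if it vanishes whenever the $x_i$ take values in $A^+$ and the $y_j$ take values in $A^-$. With $\operatorname{Id}^*(A)$ the set of $*$-identities of $A$, put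
\[
c^*_{k,n-k}(A)=\dim\frac{P^*_{k,n-k}}{P^*_{k,n-k}\cap\operatorname{Id}^*(A)},\qquad
c^*_n(A)=\sum_{k=0}^n\binom nk c^*_{k,n-k}(A).
\]
Thus $c^*_{k,n-k}(A)$ is the dimension of the space of functions $(A^+)^k\times(A^-)^{n-k}\to A$ that are defined by multilinear $*$-polynomials, and the binomial coefficient counts the ways to decide which $k$ of $n$ numbered variables are symmetric. The more identities $A$ satisfies, the smaller these numbers are.

The space $P^*_{k,n-k}$ has dimension at least $n!$. For the free algebra on the $x_i$ and $y_j$, with its natural involution, no nonzero polynomial is an identity, so $\sqrt[n]{c_n^*}$ is unbounded. In finite dimension the growth is at most exponential: it is known that $c_n^*(A)\le d^{\,n+1}$ if $d=\dim A<\infty$ (see also \eqref{eq:trivial-bound} below). The first invariant of the sequence is then its exponential rate, the \emph{$*$-PI-exponent}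
\[
\exp^*(A)=\lim_{n\to\infty}\sqrt[n]{c_n^*(A)},
\]
which is defined whenever the limit exists.

\begin{example}\label{ex:first}
If all products in $A$ are zero, then $c_n^*(A)=0$ for $n\ge2$ and $\exp^*(A)=0$. If $A=\Phi$ and $*$ is the identity, then $A^-=0$, only $c^*_{n,0}(A)=1$ contributes, and $\exp^*(A)=1$. Let $A=\Phi\oplus\Phi$ with $(s,t)^*=(t,s)$. Here $A^+=\Phi(1,1)$ and $A^-=\Phi(1,-1)$. As $A$ is commutative and associative, all monomials of $P^*_{k,n-k}$ define the same function, and it is nonzero because $(1,1)^k(1,-1)^{n-k}\ne0$. So $c^*_{k,n-k}(A)=1$, $c_n^*(A)=2^n$ and $\exp^*(A)=2=\dim A$.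
\end{example}

In these cases the limit exists for a visible reason, while in general the bound $d^{\,n+1}$ says only that $\sqrt[n]{c_n^*(A)}$ is bounded. The following conjecture is posed in \cite{RZ}: \emph{for every finite-dimensional algebra $A$ with involution, $\exp^*(A)$ exists.} We prove it. Call $A$ \emph{nilpotent} if for some $N$ every product of $N$ elements of $A$, in any bracketing, is zero.

\begin{theorem}\label{thm:A}
Let $A$ be a finite-dimensional algebra with involution over a field of characteristic zero. Then $\exp^*(A)$ exists. It is $0$ if and only if $A$ is nilpotent. Otherwise $1\le\exp^*(A)\le\dim A$, and there are constants $B,\mu$ such that $c_n^*(A)\le B(n+1)^\mu\exp^*(A)^n$ for all $n\ge1$.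
\end{theorem}

A standard way to prove that $\sqrt[n]{u_n}$ converges is to show that the positive sequence $(u_n)$ is supermultiplicative, $u_{n+m}\ge u_nu_m$. For codimensions one would multiply a function of $n$ variables by a function of $m$ other variables. But products in $A$ may vanish, so independent pairs of functions may have dependent products; nilpotent algebras are the extreme case. In a full matrix algebra $R$ this loss can be avoided: an element $\sum x_i\otimes y_i$ of $R\otimes R$ is determined by the products $\sum x_iuy_i$, $u\in R$. Now $A$ comes with a supply of matrix algebras, namely the simple components of the associative algebra generated by the left and right multiplications. We count functions with values in tensor products of these components. The resulting sequences $\delta_n(\Gamma)$, one for each set $\Gamma$ of components, are supermultiplicative up to a polynomial factor, so they have growth rates $\rho_\Gamma$. The remaining task is to decide which sets $\Gamma$ the codimensions see. The answer is given by ideals $X_\Gamma$ of $A$ that record whether the components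 in $\Gamma$ can act together in one nonzero product: the exponent is the largest $\rho_\Gamma$ with $X_\Gamma\ne0$.

Section~\ref{sec:setting} replaces the involution by a decomposition into subspaces. Section~\ref{sec:example} shows the method on two three-dimensional algebras. Section~\ref{sec:objects} defines $\delta_n(\Gamma)$ and $X_\Gamma$ and states the formula for the exponent. Sections~\ref{sec:growth}, \ref{sec:lower} and \ref{sec:upper} prove the existence of $\rho_\Gamma$, the lower bound and the upper bound, and Section~\ref{sec:final} combines them.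

\section{Algebras with a decomposition into subspaces}\label{sec:setting}

Let $\Phi$ now be any field, $A$ a finite-dimensional $\Phi$-algebra, and $A=\bigoplus_{\varepsilon\in E}A_\varepsilon$ a decomposition into \emph{subspaces} with $E$ finite and projections $\pi_\varepsilon\colon A\to A_\varepsilon$. No relation between the decomposition and the multiplication is assumed.

For a finite set $I\ne\emptyset$, a \emph{monomial on $I$} is a planar binary tree whose leaves are labeled bijectively by $I$ and, in addition, decorated by elements of $E$. Its \emph{degree} is $|I|$. A monomial of degree $1$ is a \emph{leaf}; every other monomial is a product $h=uv$ of monomials on the two parts of a partition of $I$. A monomial defines a multilinear map $A^I\to A$, denoted by the same letter: the leaf $i$ with decoration $\varepsilon$ has the value $\pi_\varepsilon(a_i)$, and $uv$ has the value $u(a)v(a)$. Let $W(I)$ be the span of these maps, let $[n]=\{1,\dots,n\}$, and put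
\[
c_n=c_n(A,E)=\dim W([n])\qquad(n\ge1).
\]
The dimension of $W(I)$ depends only on $|I|$. Since $a=\sum_\varepsilon\pi_\varepsilon(a)$, a tree with some \emph{undecorated} leaves, whose value is $a_i$ itself, also defines an element of $W(I)$; we use such leaves freely. If $|E|=1$, then $c_n$ is the dimension of the space of multilinear nonassociative polynomials of degree $n$ modulo the ordinary identities of $A$. In general $W([n])\subset\operatorname{Hom}(A^{\otimes n},A)$, so
\begin{equation}\label{eq:trivial-bound}
c_n\le(\dim A)^{n+1}.
\end{equation}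
Every tree with at least two leaves has two sibling leaves (the children of an internal node of maximal depth), so a product of $n+1$ elements of $A$ is also a product of $n$ elements. Hence $A$ is nilpotent if and only if $c_n=0$ for some $n$, and then $c_n=0$ for all larger $n$.

\begin{theorem}\label{thm:B}
Let $A\ne0$ be a finite-dimensional algebra over a field $\Phi$ with a decomposition $A=\bigoplus_{\varepsilon\in E}A_\varepsilon$ into subspaces, $E$ finite.
\begin{enumerate}
\item[(i)] The limit $\exp(A,E)=\lim_n\sqrt[n]{c_n}$ exists.
\item[(ii)] It is $0$ if $A$ is nilpotent (then $c_n=0$ for large $n$). Otherwise it lies in $[1,\dim A]$.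
\item[(iii)] If $A$ is not nilpotent, there are constants $B,\mu$ with $c_n\le B(n+1)^\mu\exp(A,E)^n$ for all $n\ge1$. In particular, either $(c_n)$ is polynomially bounded or $\exp(A,E)>1$.
\end{enumerate}
\end{theorem}

Over an algebraically closed field, Theorem~\ref{thm:formula} below adds a formula for $\exp(A,E)$.

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:B}]
If $A=0$, all $c_n^*(A)$ vanish. Let $A\ne0$, and take $E=\{+,-\}$ and $A_\pm=A^\pm$. It suffices to show $c_n(A,E)=c_n^*(A)$. For $\boldsymbol\varepsilon=(\varepsilon_1,\dots,\varepsilon_n)\in E^n$ let $W_{\boldsymbol\varepsilon}\subset W([n])$ be the span of the monomials in which the leaf $i$ has decoration $\varepsilon_i$ for each $i$. The operator $f\mapsto f\circ(\pi_{\varepsilon_1}\times\dots\times\pi_{\varepsilon_n})$ is the identity on $W_{\boldsymbol\varepsilon}$, because $\pi_\varepsilon^2=\pi_\varepsilon$, and it is zero on $W_{\boldsymbol\varepsilon'}$ for $\boldsymbol\varepsilon'\ne\boldsymbol\varepsilon$, because $\pi_+\pi_-=\pi_-\pi_+=0$. Therefore $W([n])=\bigoplus_{\boldsymbol\varepsilon}W_{\boldsymbol\varepsilon}$,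 and every $f\in W_{\boldsymbol\varepsilon}$ is determined by its restriction to $A_{\varepsilon_1}\times\dots\times A_{\varepsilon_n}$. If $\boldsymbol\varepsilon$ has $k$ entries $+$, then after renaming the variables these restrictions are the functions $(A^+)^k\times(A^-)^{n-k}\to A$ defined by $P^*_{k,n-k}$. So $\dim W_{\boldsymbol\varepsilon}=c^*_{k,n-k}(A)$, and there are $\binom nk$ such $\boldsymbol\varepsilon$.
\end{proof}

\paragraph{Extension of scalars.}
Choose a basis of $A$ that is a union of bases of the $A_\varepsilon$. Then $c_n$ is the rank of the matrix over $\Phi$ whose rows are indexed by the monomials on $[n]$ and list the coordinates of their values on $n$-tuples of basis elements. For a field $K\supset\Phi$, the algebra $A\otimes_\Phi K$ with the subspaces $A_\varepsilon\otimes_\Phi K$ has the same matrix. So $c_n$ does not change, nor does $\dim A$, nor nilpotency, which is read off from $(c_n)$. \emph{From now on the ground field $K$ is algebraically closed, $A\ne0$ and $d=\dim A$.}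

\paragraph{Two conventions.}
For sequences of nonnegative numbers, $u_n\preceq v_n$ means that $u_n\le B(n+1)^\mu v_n$ with constants $B,\mu\ge0$ independent of $n$. The relation is transitive, a finite sum of sequences $\preceq v_n$ is $\preceq v_n$, and $u_n\preceq v_n$ implies $\liminf u_n^{1/n}\le\liminf v_n^{1/n}$ and the same for $\limsup$.

If $f$ is a multilinear map on $A^{I\sqcup Y}$ and $\mathbf b\in A^Y$, then $f|_{\mathbf b}=f(\,\cdot\,,\mathbf b)$ is the \emph{specialization} of $f$ at the \emph{constants} $\mathbf b$. For a space $U$ of such maps, $U|_{\mathbf b}$ is an image of $U$ under a linear map, so $\dim U|_{\mathbf b}\le\dim U$.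

\section{Two idempotents}\label{sec:example}

For $\tau\in\{0,1\}$ let $Q_\tau$ be the commutative algebra with basis $p,q,z$ and
\[
p^2=p,\qquad q^2=q,\qquad pq=qp=\tau z,\qquad zQ_\tau=Q_\tau z=0 .
\]
The algebra $Q_1$ is not associative: $(pp)q=z$ and $p(pq)=0$. We take $|E|=1$; equivalently, the involution is the identity. Let $\alpha(a)$ and $\beta(a)$ be the coefficients of $p$ and $q$ in $a$. Then
\begin{equation}\label{eq:Qproduct}
ab=\alpha(a)\alpha(b)\,p+\beta(a)\beta(b)\,q+\bigl(\alpha(a)\beta(b)+\beta(a)\alpha(b)\bigr)\,pq ,
\end{equation}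
so $\alpha$ and $\beta$ are homomorphisms $Q_\tau\to K$. For $P\subset I$ write $\alpha_P=\prod_{i\in P}\alpha(a_i)$, $\beta_P=\prod_{i\in P}\beta(a_i)$ and $P'=I\setminus P$. The $2^{|I|}$ functions $\alpha_P\beta_{P'}$ on $Q_\tau^I$ are linearly independent: at the point with $a_i=p$ for $i\in P$ and $a_i=q$ for $i\in P'$, only $\alpha_P\beta_{P'}$ is nonzero.

By \eqref{eq:Qproduct}, a monomial $h=uv$ with $u$ on $P$ and $v$ on $P'$ is the function $\alpha_Ip+\beta_Iq+(\alpha_P\beta_{P'}+\beta_P\alpha_{P'})\,pq$. For $\tau=0$ it does not depend on $h$. For $\tau=1$ it depends only on the unordered partition $\{P,P'\}$ into nonempty parts, and the $z$-coordinates for different partitions are linearly independent. Hence for $n\ge2$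
\[
c_n(Q_0)=1,\qquad c_n(Q_1)=2^{n-1}-1 .
\]

We now recover the exponents $1$ and $2$ in a way that generalizes. Consider the chain of ideals $Q_\tau\supset Kq+Kz\supset Kz\supset0$. Multiplication by $a$ acts on the three quotients as $\alpha(a)$, $\beta(a)$ and $0$, for both values of $\tau$. Distribute the variables $a_i$, $i\in I$, between the first two quotients and multiply their actions: this gives the functions $\alpha_P\beta_{P'}$. They span a space of dimension $2^n$, $n=|I|$, and this count is multiplicative. The space is the same for $Q_0$ and $Q_1$. What differs is whether the two quotients can cooperate in a nonzero product.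

\emph{Lower bound.} Let $P=\{i_1,\dots,i_k\}$ and $P'=\{j_1,\dots,j_l\}$. The element $u=a_{i_1}(\cdots(a_{i_k}p))$ has $\alpha(u)=\alpha_P$ and $\beta(u)=0$, and $v=a_{j_1}(\cdots(a_{j_l}q))$ has $\alpha(v)=0$ and $\beta(v)=\beta_{P'}$. So $uv=\alpha_P\beta_{P'}\,pq$. These functions are specializations, at the same two constants $(p,q)$, of monomials of degree $n+2$. If $pq\ne0$, we get $2^n\le c_{n+2}$. The nonzero product $pq$ serves as a frame into which multiplication operators are inserted, and the constants cost only a bounded shift of $n$.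

\emph{Upper bound.} We approximate a monomial $h$ of degree at least $2$ modulo smaller and smaller ideals. Modulo $Kq+Kz$ we have $h\equiv\alpha(h)p$, and modulo $Kz$ we have $h\equiv\tilde h:=\alpha(h)p+\beta(h)q$; in both steps the new coefficient is read off from the way in which $h$ itself acts on a quotient. For a leaf put $\tilde h=h$. In the last step the errors $u-\tilde u$ and $v-\tilde v$ lie in $Kz$, which annihilates $Q_\tau$, so $h=uv=\tilde u\tilde v$. If neither factor is a leaf,
\[
h=\alpha_P\alpha_{P'}\,pp+\beta_P\beta_{P'}\,qq+\alpha_P\beta_{P'}\,pq+\beta_P\alpha_{P'}\,qp .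
\]
Each term is a product of action functions times a fixed vector, and a term that mixes $\alpha$ and $\beta$ carries the vector $pq$. So the $2^n$ mixed functions have to be counted only if $pq\ne0$, which is the condition of the lower bound. If a factor is a leaf $a_i$, that variable stays outside the action functions, which costs a factor of at most $n$.

\section{The multiplication algebra and the formula for the exponent}\label{sec:objects}

\subsection{Blocks}
For $a\in A$ let $L_a\colon x\mapsto ax$ and $R_a\colon x\mapsto xa$. The \emph{multiplication algebra} $M\subset\operatorname{End}_KA$ is the unital associative algebra generated by all $L_a$ and $R_a$. The $M$-submodules of $A$ are exactly the ideals of $A$.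

We recall the structure of the finite-dimensional associative algebra $M$. Its radical $J$ is its largest nilpotent ideal; fix $\nu$ with $J^\nu=0$. Since $K$ is algebraically closed, $M/J$ is a direct sum of full matrix algebras over $K$, and by Wedderburn's principal theorem there is a subalgebra $S\ni1$ with $M=S\oplus J$. Fix $S$ and write $S=\bigoplus_{\gamma\in\mathcal C}S_\gamma$, where $S_\gamma$ is a full matrix algebra with unit $e_\gamma$. The elements of $\mathcal C$ are the \emph{blocks}. The $e_\gamma$ are nonzero orthogonal idempotents, central in $S$, with sum $1$. The projection $\sigma\colon M\to S$ along $J$ is a homomorphism, and so is $\sigma_\gamma\colon M\to S_\gamma$, $\sigma_\gamma(m)=e_\gamma\sigma(m)$, which is surjective and is the identity on $S_\gamma$.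

A block $\gamma$ is \emph{trivial} if $\sigma_\gamma(L_a)=\sigma_\gamma(R_a)=0$ for all $a\in A$. Such a block sees nothing of the multiplication. Let $\mathcal C'\subset\mathcal C$ be the set of nontrivial blocks.

A full matrix algebra is simple, and a tensor product of full matrix algebras over $K$ is again one. The property announced in the introduction is the following.

\begin{lemma}\label{lem:sandwich}
Let $R$ be a full matrix algebra over $K$, let $u_1,\dots,u_N$ span $R$, and let $U$ be a vector space. Then the linear map $R\otimes R\otimes U\to(R\otimes U)^N$, $x\otimes y\otimes w\mapsto(xu_iy\otimes w)_{i=1}^N$, is injective.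
\end{lemma}

\begin{proof}
The map $R\otimes R\to\operatorname{End}_KR$, $x\otimes y\mapsto(u\mapsto xuy)$, is bijective: $E_{ij}\otimes E_{kl}$ goes to the map that sends $E_{jk}$ to $E_{il}$ and the other matrix units to $0$, and these maps form a basis of $\operatorname{End}_KR$. Tensoring with $U$ identifies $R\otimes R\otimes U$ with $\operatorname{Hom}(R,R\otimes U)$, and a linear map on $R$ is determined by its values at $u_1,\dots,u_N$.
\end{proof}

\subsection{Operator-valued functions}
Let $I$ be a finite set, possibly empty. A \emph{word on $I$} is a map $A^I\to M$ of the form $w_1\cdots w_l$, where $I=I_1\sqcup\dots\sqcup I_l$ with all $I_j\ne\emptyset$, and the \emph{letter} $w_j$ is $L_{h_j}$ or $R_{h_j}$ for a monomial $h_j$ on $I_j$. The empty word $1$ is the only word on $\emptyset$. Let $G(I)$ be the span of the words on $I$. Words are what surrounds a subtree in a tree: $(a_1(a_2a_3))a_4=R_{a_4}L_{a_1}(a_2a_3)$. For disjoint sets, with products taken pointwise,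
\begin{equation}\label{eq:closure}
W(I)W(I')\subset W(I\sqcup I'),\qquad G(I)G(I')\subset G(I\sqcup I'),\qquad G(I)W(I')\subset W(I\sqcup I'),
\end{equation}
and $L_f,R_f\in G(I)$ for $f\in W(I)$.

A \emph{word in constants} is a product $u$, possibly empty, of operators $L_b,R_b$ with $b\in A$; its length is $|u|$. Such words span $M$. Replacing the constants by new variables with undecorated leaves shows that $u=\hat u(\mathbf b)$ with $\hat u\in G(Y)$, $|Y|=|u|$ and $\mathbf b\in A^Y$. This is how fixed elements of $M$ are absorbed into spaces of functions, at the price of finitely many extra variables.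

\begin{definition}\label{def:D}
Let $\boldsymbol\gamma=(\gamma_1,\dots,\gamma_k)$ be a finite sequence in $\mathcal C'$, and let $S_{\boldsymbol\gamma}=S_{\gamma_1}\otimes\dots\otimes S_{\gamma_k}$ (equal to $K$ if $k=0$). For a finite set $I$, let $D_{\boldsymbol\gamma}(I)$ be the span of the multilinear maps
\[
\sigma_{\gamma_1}(g_1)\otimes\dots\otimes\sigma_{\gamma_k}(g_k)\colon A^I\to S_{\boldsymbol\gamma},\qquad g_j\in G(I_j),\quad I=I_1\sqcup\dots\sqcup I_k,
\]
where the $I_j$ may be empty, and put $\delta_n(\boldsymbol\gamma)=\dim D_{\boldsymbol\gamma}([n])$. For a subset $\Gamma\subset\mathcal C'$, we write $S_\Gamma$, $D_\Gamma$, $\delta_n(\Gamma)$ for the objects attached to a sequence that lists each element of $\Gamma$ once.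
\end{definition}

So the variables are distributed among the entries of $\boldsymbol\gamma$, each group forms an operator, and only the component of that operator in the given block is recorded. It suffices to take words for the $g_j$. Permuting $\boldsymbol\gamma$ permutes the tensor factors and does not change $\delta_n(\boldsymbol\gamma)$. We have $\delta_0(\boldsymbol\gamma)=1$, since $D_{\boldsymbol\gamma}(\emptyset)$ is spanned by the unit of $S_{\boldsymbol\gamma}$; further $\delta_n(\emptyset)=0$ for $n\ge1$, and $\delta_n(\boldsymbol\gamma)\le d^n\dim S_{\boldsymbol\gamma}$. For the concatenation $\boldsymbol\gamma\boldsymbol\gamma'$ and disjoint $I,I'$,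
\begin{equation}\label{eq:concat}
F\in D_{\boldsymbol\gamma}(I),\ F'\in D_{\boldsymbol\gamma'}(I')\ \Longrightarrow\ F\otimes F'\in D_{\boldsymbol\gamma\boldsymbol\gamma'}(I\sqcup I').
\end{equation}
Sequences with repeated entries arise from such concatenations. Proposition~\ref{prop:rho} will show that $\rho_\Gamma=\lim_n\delta_n(\Gamma)^{1/n}$ exists for $\Gamma\ne\emptyset$. We put $\rho_\emptyset=0$.

\subsection{The ideals $X_\Gamma$}
The spaces $D_\Gamma$ are defined for every $\Gamma$, whether or not the blocks of $\Gamma$ interact in $A$. The next definition generalizes the product $pq$ of Section~\ref{sec:example}.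

\begin{definition}\label{def:X}
An \emph{$e$-tree} and its \emph{support} are defined recursively: an element of $A$ is an $e$-tree with support $\emptyset$; if $T,T'$ are $e$-trees with supports $\Gamma,\Gamma'$ and $\gamma\in\mathcal C'$, then $TT'$ is an $e$-tree with support $\Gamma\cup\Gamma'$, and $e_\gamma T$ is an $e$-tree with support $\Gamma\cup\{\gamma\}$. The \emph{value} of an $e$-tree is the element of $A$ obtained by carrying out the products and applying the operators $e_\gamma$. For $\Gamma\subset\mathcal C'$, $X_\Gamma$ is the span of the values of the $e$-trees with support $\Gamma$.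
\end{definition}

The definition gives $X_\emptyset=A$, $X_\Gamma X_{\Gamma'}\subset X_{\Gamma\cup\Gamma'}$ and $e_\gamma X_\Gamma\subset X_{\Gamma\cup\{\gamma\}}$. Taking one of the two sets empty shows that $X_\Gamma$ is an ideal, hence an $M$-submodule. Therefore $S_\gamma X_\Gamma=e_\gamma S_\gamma X_\Gamma\subset e_\gamma X_\Gamma$, and we record
\begin{equation}\label{eq:X}
X_\Gamma X_{\Gamma'}\subset X_{\Gamma\cup\Gamma'},\qquad S_\gamma X_\Gamma\subset X_{\Gamma\cup\{\gamma\}}\qquad(\gamma\in\mathcal C').
\end{equation}

\begin{theorem}\label{thm:formula}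
In the setting of Theorem~\ref{thm:B}, over an algebraically closed field,
\[
\exp(A,E)=\max\{\rho_\Gamma:\ \Gamma\subset\mathcal C',\ X_\Gamma\ne0\}.
\]
\end{theorem}

\begin{example}\label{ex:Qobjects}
Let $A=Q_\tau$, and let $E_{xy}$ be the matrix units of $\operatorname{End}_KA$ for the basis $p,q,z$. Then $L_p=R_p=E_{pp}+\tau E_{zq}$, $L_q=R_q=E_{qq}+\tau E_{zp}$ and $L_z=R_z=0$. As $L_p^2=E_{pp}$ and $L_q^2=E_{qq}$, the algebra $M$ is spanned by $e_1=E_{pp}$, $e_2=E_{qq}$, $e_0=E_{zz}$, $\tau E_{zq}$ and $\tau E_{zp}$. The last two span $J$, and we take $S=Ke_1\oplus Ke_2\oplus Ke_0$. Now $\sigma_1(L_a)=\alpha(a)e_1$, $\sigma_2(L_a)=\beta(a)e_2$, $\sigma_0(L_a)=0$, so $\mathcal C'=\{1,2\}$. A word $g$ on $I$ has $\sigma_1(g)=\alpha_Ie_1$ and $\sigma_2(g)=\beta_Ie_2$. Hence $\delta_n(\{1\})=\delta_n(\{2\})=1$, while $D_{\{1,2\}}(I)$ is spanned by the functions $\alpha_P\beta_{P'}\,e_1\otimes e_2$, so $\rho_{\{1\}}=\rho_{\{2\}}=1$ and $\rho_{\{1,2\}}=2$. An $e$-tree in which $e_1$ occurs has its value in the ideal $Kp+Kpq$ generated by $e_1A$, and one in which $e_2$ occurs has its value in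 $Kq+Kpq$. So $X_{\{1,2\}}\subset Kpq$, with equality because $(e_1p)(e_2q)=pq$. Since $p\in X_{\{1\}}$, the formula gives $1$ for $Q_0$ and $2$ for $Q_1$. Thus the condition $X_\Gamma\ne0$ cannot be dropped (by $Q_0$), and one-element sets $\Gamma$ do not suffice (by $Q_1$).
\end{example}

\section{Growth of the sequences $\delta_n(\Gamma)$}\label{sec:growth}

Each use of constants replaces $n$ by $n+j$ with $j$ bounded. The first lemma shows that this costs only a polynomial factor.

\begin{lemma}\label{lem:shift}
Let $\boldsymbol\gamma$ have length $k$. Then $\delta_{n+1}(\boldsymbol\gamma)\le(n+1)(n+2k)|E|^2\,\delta_n(\boldsymbol\gamma)$ for $n\ge0$, and $c_{n+1}\le n(n+1)|E|^2c_n$ for $n\ge1$. Consequently $\delta_{n+j}(\boldsymbol\gamma)\preceq\delta_n(\boldsymbol\gamma)$ and $c_{n+j}\preceq c_n$ ($n\ge1$) for every fixed $j\ge0$.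
\end{lemma}

\begin{proof}
If $k=0$, then $\delta_{n+1}(\boldsymbol\gamma)=0$. Let $k\ge1$. The space $D_{\boldsymbol\gamma}([n+1])$ is spanned by the functions $F=\bigotimes_j\sigma_{\gamma_j}(g_j)$ with words $g_j$. We cover these functions by few subspaces of dimension at most $\delta_n(\boldsymbol\gamma)$.

Suppose that some letter of some $g_j$ involves a monomial of degree at least $2$. It has two sibling leaves $i,i'$, in this order, with decorations $\varepsilon,\varepsilon'$. Replace them and their parent by one undecorated leaf $y$. This gives $F_0\in D_{\boldsymbol\gamma}\bigl(([n+1]\setminus\{i,i'\})\sqcup\{y\}\bigr)$, and $F$ arises from $F_0$ by the substitution $a_y=\pi_\varepsilon(a_i)\pi_{\varepsilon'}(a_{i'})$. The substitution is a linear map on a space of dimension $\delta_n(\boldsymbol\gamma)$, and there are $n(n+1)|E|^2$ choices of $(i,i',\varepsilon,\varepsilon')$.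

Otherwise all letters involve leaves only. Some $g_j$ is nonempty; let $w=L_{\pi_\varepsilon(a_i)}$ or $w=R_{\pi_\varepsilon(a_i)}$ be its first letter. Deleting $w$ gives $F_0\in D_{\boldsymbol\gamma}([n+1]\setminus\{i\})$, and $F=(e_{\gamma_1}\otimes\dots\otimes\sigma_{\gamma_j}(w)\otimes\dots\otimes e_{\gamma_k})\,F_0$ with the product taken in $S_{\boldsymbol\gamma}$. Again $F_0\mapsto F$ is linear, and there are $2k(n+1)|E|$ choices of $(j,w)$. The two counts add up to at most $(n+1)(n+2k)|E|^2$.

For $c_{n+1}$ with $n\ge1$, every monomial on $[n+1]$ has two sibling leaves, and the first argument applies. The last statement follows by iterating $j$ times.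
\end{proof}

Next, two tensor factors of the same block can be merged into one by Lemma~\ref{lem:sandwich}.

\begin{lemma}\label{lem:merge}
If $\Gamma$ is the set of entries of $\boldsymbol\gamma$, then $\delta_n(\boldsymbol\gamma)\preceq\delta_n(\Gamma)$.
\end{lemma}

\begin{proof}
As the order is immaterial, it suffices to prove $\delta_n(\gamma,\gamma,\boldsymbol\gamma')\preceq\delta_n(\gamma,\boldsymbol\gamma')$ and to repeat. Choose words in constants $u_1,\dots,u_N$ such that the $\sigma_\gamma(u_i)$ span $S_\gamma$, and write $u_i=\hat u_i(\mathbf b_i)$ with $\hat u_i\in G(Y_i)$. For $F\in D_{(\gamma,\gamma,\boldsymbol\gamma')}(I)$ let $F_i$ be the composition of $F$ with $x\otimes y\otimes w\mapsto x\sigma_\gamma(u_i)y\otimes w$. By Lemma~\ref{lem:sandwich}, applied to each value of $F$, the linear map $F\mapsto(F_i)_i$ is injective. If $F=\sigma_\gamma(g_1)\otimes\sigma_\gamma(g_2)\otimes F'$ is one of the spanning functions, then $F_i=\sigma_\gamma(g_1u_ig_2)\otimes F'$ is the specialization of $\sigma_\gamma(g_1\hat u_ig_2)\otimes F'$ at $\mathbf b_i$. So $F_i\in D_{(\gamma,\boldsymbol\gamma')}(I\sqcup Y_i)|_{\mathbf b_i}$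 for all $F$, and $\delta_n(\gamma,\gamma,\boldsymbol\gamma')\le\sum_i\delta_{n+|u_i|}(\gamma,\boldsymbol\gamma')\preceq\delta_n(\gamma,\boldsymbol\gamma')$ by Lemma~\ref{lem:shift}.
\end{proof}

\begin{lemma}\label{lem:super}
For $\Gamma\subset\mathcal C'$ there are $B\ge1$ and $\mu\ge0$ with $\delta_n(\Gamma)\delta_m(\Gamma)\le B(n+m+1)^\mu\,\delta_{n+m}(\Gamma)$ for all $n,m\ge0$.
\end{lemma}

\begin{proof}
Let $\boldsymbol\gamma$ list $\Gamma$, and let $I,I'$ be disjoint with $|I|=n$, $|I'|=m$. The natural map $\operatorname{Hom}(A^{\otimes I},S_\Gamma)\otimes\operatorname{Hom}(A^{\otimes I'},S_\Gamma)\to\operatorname{Hom}(A^{\otimes(I\sqcup I')},S_\Gamma\otimes S_\Gamma)$ is injective, and by \eqref{eq:concat} it maps $D_\Gamma(I)\otimes D_\Gamma(I')$ into $D_{\boldsymbol\gamma\boldsymbol\gamma}(I\sqcup I')$. So $\delta_n(\Gamma)\delta_m(\Gamma)\le\delta_{n+m}(\boldsymbol\gamma\boldsymbol\gamma)$, and Lemma~\ref{lem:merge} applies.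
\end{proof}

The polynomial factor must not be paid too often: building $n$ from $n/N$ pieces of size $N$ one at a time would cost a factor of order $n^{\mu n/N}$. Doubling avoids this.

\begin{proposition}\label{prop:rho}
For $\emptyset\ne\Gamma\subset\mathcal C'$ we have $\delta_n(\Gamma)\ge1$ for all $n$, the limit $\rho_\Gamma=\lim_n\delta_n(\Gamma)^{1/n}$ exists, $1\le\rho_\Gamma<\infty$, and $\delta_n(\Gamma)\preceq\rho_\Gamma^{\,n}$.
\end{proposition}

\begin{proof}
Write $\delta_n=\delta_n(\Gamma)$. Take $\gamma\in\Gamma$. Since $\gamma$ is nontrivial, one of the functions $\sigma_\gamma(L_{\pi_\varepsilon(a_1)})$, $\sigma_\gamma(R_{\pi_\varepsilon(a_1)})$, $\varepsilon\in E$, is nonzero, and tensoring it with the units of the other blocks shows $\delta_1\ge1$. Lemma~\ref{lem:super} with $m=1$ gives $\delta_n>0$ for all $n$ by induction. Put $l_n=\log\delta_n\ge0$ and $\varphi(n)=\log B+\mu\log(n+1)\ge0$. Then $\varphi$ is nondecreasing and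
\begin{equation}\label{eq:superadd}
l_{n+m}\ge l_n+l_m-\varphi(n+m).
\end{equation}
Fix $N\ge1$. By \eqref{eq:superadd}, $2^{-j}l_{2^jN}\ge2^{-(j-1)}l_{2^{j-1}N}-2^{-j}\varphi(2^jN)$, and hence $l_{2^jN}\ge2^j(l_N-\eta_N)$ for all $j\ge0$, where $\eta_N=\sum_{i\ge1}2^{-i}\varphi(2^iN)$. From $2^iN+1\le2^i(N+1)$, $\sum_{i\ge1}2^{-i}=1$ and $\sum_{i\ge1}i2^{-i}=2$ we get
\[
\eta_N\le\log B+\mu\log(N+1)+2\mu\log2 .
\]
For $n\ge N$ write $n=kN+r$ with $0\le r<N$, and $k=\sum_{j\in\Lambda}2^j$ in binary, so that $|\Lambda|\le1+\log_2n$. Then $n=r+\sum_{j\in\Lambda}2^jN$. Adding the summands one at a time uses \eqref{eq:superadd} $|\Lambda|$ times, each time with a loss of at most $\varphi(n)$. As $l_r\ge0$,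
\[
l_n\ge k(l_N-\eta_N)-(1+\log_2n)\varphi(n).
\]
Divide by $n$ and let $n\to\infty$; since $k/n\to1/N$, this yields
\begin{equation}\label{eq:liminf}
\liminf_n\frac{l_n}{n}\ge\frac{l_N-\eta_N}{N}\qquad\text{for every }N\ge1 .
\end{equation}
Because $\eta_N/N\to0$, the right side has upper limit $\limsup_Nl_N/N$. So $l_n/n$ converges; the limit $\log\rho_\Gamma$ is nonnegative, and finite because $\delta_n\le d^n\dim S_\Gamma$. Finally \eqref{eq:liminf} reads $\delta_N\le e^{\eta_N}\rho_\Gamma^N\le4^\mu B(N+1)^\mu\rho_\Gamma^N$, and this bound also holds for $N=0$.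
\end{proof}

\section{The lower bound}\label{sec:lower}

\begin{proposition}\label{prop:lower}
If $X_\Gamma\ne0$, then $\delta_n(\Gamma)\preceq c_n$ for $n\ge1$.
\end{proposition}

As in Section~\ref{sec:example}, a nonzero $e$-tree is used as a frame, and words are inserted where the operators $e_\gamma$ stood. Two things can go wrong. First, the value of the frame may depend on the inserted operator $m$ itself and not only on $\sigma_\gamma(m)$. For $A=K[t]/(t^2)$ we have $M=K1\oplus KL_t$, $J=KL_t$, and one block, with $e=1$; the frame $m\mapsto m(1)$ does not kill $J$. The remedy is to push the frame as deep into the radical as possible: $m\mapsto mL_t(1)=\sigma(m)t$ does factor through $\sigma$. Second, the resulting linear map on $S_\Gamma$ need not be injective; here the simplicity of $S_\Gamma$ helps.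

\begin{proof}
For $\Gamma=\emptyset$ the left side is $0$. Let $\Gamma\ne\emptyset$, and let $T$ be an $e$-tree with support $\Gamma$ and nonzero value. For each $\gamma\in\Gamma$ choose one occurrence of $e_\gamma$ in $T$ and replace it by a variable operator $m_\gamma\in M$. The value becomes a multilinear map $\Psi\colon M^\Gamma\to A$ with $\Psi((e_\gamma)_\gamma)\ne0$.

\emph{Step 1: a frame that factors through $S_\Gamma$.} Put $J^0=M$. Consider the tuples $(p_\gamma)_{\gamma\in\Gamma}$ of nonnegative integers such that $\Psi$ does not vanish identically on $\prod_\gamma e_\gamma J^{p_\gamma}$. The zero tuple qualifies because $e_\gamma\in e_\gamma M$, and all $p_\gamma<\nu$ because $J^\nu=0$. Choose a tuple with $\sum_\gamma p_\gamma$ maximal, choose $r_\gamma\in e_\gamma J^{p_\gamma}$ with $\Psi((r_\gamma)_\gamma)\ne0$, and consider the multilinear map $(m_\gamma)_\gamma\mapsto\Psi((e_\gamma m_\gamma r_\gamma)_\gamma)$ on $M^\Gamma$. For every $m\in M$ we have $e_\gamma mr_\gamma\in e_\gamma J^{p_\gamma}$, since $J^{p_\gamma}$ is an ideal. If $\sigma_\gamma(m)=0$, write $m=\sigma(m)+j$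 with $j\in J$; then $e_\gamma m=\sigma_\gamma(m)+e_\gamma j=e_\gamma j$, so $e_\gamma mr_\gamma\in e_\gamma J^{p_\gamma+1}$. By maximality the map vanishes as soon as $\sigma_\gamma(m_\gamma)=0$ for one $\gamma$. Since $M/\ker\sigma_\gamma\cong S_\gamma$, there is a linear map $\psi\colon S_\Gamma\to A$ with
\begin{equation}\label{eq:frame}
\Psi\bigl((e_\gamma m_\gamma r_\gamma)_\gamma\bigr)=\psi\Bigl(\bigotimes_{\gamma}\sigma_\gamma(m_\gamma)\Bigr)\qquad(m_\gamma\in M).
\end{equation}
Taking all $m_\gamma=1$ and using $e_\gamma r_\gamma=r_\gamma$ gives $\psi(1)=\Psi((r_\gamma)_\gamma)\ne0$.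

\emph{Step 2: injectivity.} The set of $s\in S_\Gamma$ with $\psi(xsy)=0$ for all $x,y\in S_\Gamma$ is a two-sided ideal that does not contain $1$. As $S_\Gamma$ is a full matrix algebra, this ideal is $0$. Let $\mathcal B$ be a basis of $S_\Gamma$ consisting of pure tensors $x=\bigotimes_\gamma x_\gamma$, $x_\gamma\in S_\gamma$. Then the maps $s\mapsto\psi(xsy)$, $x,y\in\mathcal B$, have no common kernel, and so the linear map
\[
D_\Gamma(I)\to\operatorname{Hom}(A^{\otimes I},A)^{\mathcal B\times\mathcal B},\qquad F\mapsto\bigl(\psi(xFy)\bigr)_{x,y\in\mathcal B},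
\]
is injective.

\emph{Step 3: the components are specializations of monomials.} Fix $x,y\in\mathcal B$. Let $F=\bigotimes_\gamma\sigma_\gamma(g_\gamma)$ with words $g_\gamma$ on $I_\gamma$, $I=\bigsqcup_\gamma I_\gamma$. Since $x_\gamma,y_\gamma\in S_\gamma\subset M$ are fixed by $\sigma_\gamma$, we have $xFy=\bigotimes_\gamma\sigma_\gamma(x_\gamma g_\gamma y_\gamma)$, and \eqref{eq:frame} gives
\[
\psi(xFy)=\Psi\bigl((x_\gamma\,g_\gamma\,y_\gamma r_\gamma)_\gamma\bigr).
\]
Expand the fixed operators $x_\gamma$, $y_\gamma r_\gamma$ and the remaining occurrences of the idempotents in $T$ as linear combinations of words in constants. The right side becomes a linear combination of finitely many expressions $\Omega_1,\dots,\Omega_N$, each built from constants in $A$ by products, by applying words in constants, and by applying each $g_\gamma$ once. The shape of $\Omega_i$ and the tuple $\mathbf b_i\in A^{Y_i}$ of all its constants depend neither on $I$ nor on the $g_\gamma$. Replace the constants by variables indexed by $Y_i$; by \eqref{eq:closure} the result lies in $W(I\sqcup Y_i)$. Hence $\psi(xFy)\in\sum_iW(I\sqcup Y_i)|_{\mathbf b_i}$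 for the spanning functions $F$, and so for all $F\in D_\Gamma(I)$. This space has dimension at most $\sum_ic_{n+|Y_i|}\preceq c_n$ by Lemma~\ref{lem:shift}, where $n=|I|\ge1$. Summing over the finitely many pairs $(x,y)$ and using Step 2, we get $\delta_n(\Gamma)\preceq c_n$.
\end{proof}

\section{The upper bound}\label{sec:upper}

\subsection{Templates}
We want to write every monomial as a sum of functions that are computed through some space $D_{\boldsymbol\gamma}$: evaluate an element of $D_{\boldsymbol\gamma}$, possibly with constants, and apply a fixed linear map into $A$. Section~\ref{sec:example} shows that a bounded number of variables must be allowed to bypass $D_{\boldsymbol\gamma}$, and that the fixed map must be forced to vanish when the blocks involved do not interact.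

\begin{definition}\label{def:template}
A \emph{template} is a quadruple $\mathfrak t=(\boldsymbol\gamma,\ell,\mathbf b,\theta)$, where $\boldsymbol\gamma$ is a finite sequence in $\mathcal C'$ with set of entries $\Gamma=\Gamma(\mathfrak t)$, $\ell\ge0$ is an integer, $\mathbf b\in A^Y$ for a finite set $Y$ of size $q\ge0$, and $\theta\colon S_{\boldsymbol\gamma}\otimes A^{\otimes\ell}\to A$ is a linear map \emph{with image in $X_\Gamma$}. For a finite set $I$ (disjoint from $Y$), $\mathfrak t(I)$ is the span of the maps $A^I\to A$,
\[
a\mapsto\theta\bigl(F(a|_{I'},\mathbf b)\otimes a_{i_1}\otimes\dots\otimes a_{i_\ell}\bigr),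
\]
where $i_1,\dots,i_\ell\in I$ are distinct, $I'=I\setminus\{i_1,\dots,i_\ell\}$ and $F\in D_{\boldsymbol\gamma}(I'\sqcup Y)$. For a finite set $\mathcal T$ of templates, $\mathcal T(I)=\sum_{\mathfrak t\in\mathcal T}\mathfrak t(I)$.
\end{definition}

The elements of $\mathfrak t(I)$ take values in $X_\Gamma$. Let $n=|I|\ge1$. For each of the at most $n^\ell$ tuples $(i_1,\dots,i_\ell)$ the function depends linearly on $F$, so
\begin{equation}\label{eq:template-dim}
\dim\mathfrak t(I)\le n^\ell\,\delta_{n-\ell+q}(\boldsymbol\gamma)\ \text{ if }n\ge\ell,\qquad \mathfrak t(I)=0\ \text{ if }n<\ell\text{ or }X_\Gamma=0 .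
\end{equation}

\begin{lemma}\label{lem:operations}
Let $\mathfrak t=(\boldsymbol\gamma,\ell,\mathbf b,\theta)$ and $\mathfrak t'=(\boldsymbol\gamma',\ell',\mathbf b',\theta')$ be templates and $\gamma\in\mathcal C'$. There are templates $\mathfrak t\mathfrak t'$ and $\mathfrak t^\gamma$, depending only on these data, such that for disjoint index sets:
\begin{enumerate}
\item[(a)] if $f\in\mathfrak t(I)$ and $f'\in\mathfrak t'(I')$, then $ff'\in(\mathfrak t\mathfrak t')(I\sqcup I')$;
\item[(b)] if $g\in G(I_0)$ and $f\in\mathfrak t(I)$, then $\sigma_\gamma(g)f\in\mathfrak t^\gamma(I_0\sqcup I)$.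
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\mathfrak t\mathfrak t'=(\boldsymbol\gamma\boldsymbol\gamma',\ell+\ell',(\mathbf b,\mathbf b'),\theta'')$, with $Y$ and $Y'$ made disjoint and $\theta''(s\otimes s'\otimes v\otimes v')=\theta(s\otimes v)\,\theta'(s'\otimes v')$ for $s\in S_{\boldsymbol\gamma}$, $s'\in S_{\boldsymbol\gamma'}$, $v\in A^{\otimes\ell}$, $v'\in A^{\otimes\ell'}$. The image of $\theta''$ lies in $X_{\Gamma(\mathfrak t)\cup\Gamma(\mathfrak t')}$ by \eqref{eq:X}. If $f$ and $f'$ are spanning functions given by $F$ and $F'$, then $ff'$ is given by $F\otimes F'$, which lies in the required space by \eqref{eq:concat}.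

(b) Let $\mathfrak t^\gamma=((\gamma,\boldsymbol\gamma),\ell,\mathbf b,\theta^\gamma)$ with $\theta^\gamma(s_0\otimes s\otimes v)=s_0\,\theta(s\otimes v)$, where $s_0\in S_\gamma\subset M$ acts on $A$. The image lies in $X_{\Gamma(\mathfrak t)\cup\{\gamma\}}$ by \eqref{eq:X}, and $\sigma_\gamma(g)f$ is given by $\sigma_\gamma(g)\otimes F$.
\end{proof}

\begin{proposition}\label{prop:upper}
There is a finite set $\mathcal T$ of templates with $W(I)\subset\mathcal T(I)$ for all finite $I\ne\emptyset$.
\end{proposition}

\subsection{Approximation along a composition series}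
Let $A=A_0\supsetneq A_1\supsetneq\dots\supsetneq A_r=0$ be a composition series of the $M$-module $A$: the $A_i$ are ideals of $A$, and $V_i=A_i/A_{i+1}$ is an irreducible $M$-module. The submodule $JV_i$ is not $V_i$, since $J$ is nilpotent, so $JV_i=0$. Thus $m\in M$ acts on $V_i$ as $\sigma(m)$, and $V_i$ is an irreducible $S$-module. In the decomposition $V_i=\bigoplus_\gamma e_\gamma V_i$ into $S$-submodules exactly one summand is nonzero, say for $\gamma=\gamma(i)$. Then $e_{\gamma(i)}$ acts on $V_i$ as the identity, $m$ acts as $\sigma_{\gamma(i)}(m)$, and the simple algebra $S_{\gamma(i)}$ acts faithfully. In other words, for $m\in M$,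
\begin{gather}
mx-\sigma_{\gamma(i)}(m)x\in A_{i+1}\qquad(x\in A_i),\label{eq:acts}\\
\sigma_{\gamma(i)}(m)=0\iff mA_i\subset A_{i+1}.\label{eq:faithful}
\end{gather}

An \emph{approximation of level $i$} consists of a finite set $\mathcal T_i$ of templates and, for every monomial $h$ on every finite set $I\ne\emptyset$, a function $\tilde h\in\mathcal T_i(I)$ such that the \emph{error} $\Delta(h)=h-\tilde h$ takes values in $A_i$, and $\tilde h=h$ if $h$ is a leaf.

Level $0$ is available: let $\mathcal T_0$ consist of the templates $(\emptyset,1,\emptyset,\pi_\varepsilon)$, $\varepsilon\in E$, which are admissible because $X_\emptyset=A$, and put $\tilde h=h$ for leaves and $\tilde h=0$ otherwise. An approximation of level $r$ proves Proposition~\ref{prop:upper}. It remains to pass from level $i<r$ to level $i+1$, that is, to compute the class of $\Delta(h)$ in $V_i$ by templates. How this is done depends on whether $A_iA_i\subset A_{i+1}$. Below $\gamma=\gamma(i)$; for functions, $f\equiv f'$ means that $f-f'$ takes values in $A_{i+1}$. We always take $\mathcal T_{i+1}\supset\mathcal T_i$ and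 keep $\tilde h=h$ for leaves.

\subsection{The case $A_iA_i\subset A_{i+1}$}
Here the product of two errors is negligible, so errors propagate linearly from the place where they arise to the root.

\begin{lemma}\label{lem:case1}
If $A_iA_i\subset A_{i+1}$, an approximation of level $i$ yields one of level $i+1$.
\end{lemma}

\begin{proof}
For a monomial $h=uv$ let $\kappa(h)=\tilde u\tilde v-\tilde h$, the error created at the root. Expanding $\tilde u\tilde v=(u-\Delta(u))(v-\Delta(v))$ gives $uv=\tilde u\tilde v+L_u\Delta(v)+R_v\Delta(u)-\Delta(u)\Delta(v)$, and hence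
\[
\Delta(h)=\kappa(h)+L_u\Delta(v)+R_v\Delta(u)-\Delta(u)\Delta(v).
\]
All terms other than $\kappa(h)$ take values in the ideal $A_i$, so $\kappa(h)$ does too. By hypothesis the last term takes values in $A_{i+1}$:
\begin{equation}\label{eq:linear}
\Delta(uv)\equiv\kappa(uv)+L_u\Delta(v)+R_v\Delta(u).
\end{equation}
For an internal node $N$ of a monomial $h$ on $I$, let $h_N$ be the submonomial at $N$, a monomial on $I_N\subset I$, and let $g_N$ be the word on $I\setminus I_N$ read along the path from the root to $N$: passing from $uv$ to $v$ contributes $L_u$, and passing to $u$ contributes $R_v$. We claim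
\begin{equation}\label{eq:sum-nodes}
\Delta(h)\equiv\sum_{N}g_N\,\kappa(h_N),
\end{equation}
the sum running over the internal nodes of $h$. For a leaf both sides are $0$. For $h=uv$, insert \eqref{eq:sum-nodes} for $u$ and $v$ into \eqref{eq:linear}, which is allowed because $L_u$ and $R_v$ preserve $A_{i+1}$. The root contributes $\kappa(h)$ with the empty word, and the word of a node of $v$ (of $u$) in $h$ is $L_u$ (respectively $R_v$) times its word in $v$ (in $u$). This proves the claim.

Since $\kappa(h_N)$ takes values in $A_i$, \eqref{eq:acts} allows us to replace $g_N$ by $\sigma_\gamma(g_N)$. For $h$ not a leaf put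
\[
\tilde h^{\mathrm{new}}=\tilde h+\kappa(h)+\sum_{N\ne\mathrm{root}}\sigma_\gamma(g_N)\,\kappa(h_N).
\]
Then $h-\tilde h^{\mathrm{new}}\equiv0$. Let $\mathcal U=\mathcal T_i\cup\{\mathfrak t\mathfrak t':\mathfrak t,\mathfrak t'\in\mathcal T_i\}$. By Lemma~\ref{lem:operations}(a), $\kappa(h_N)\in\mathcal U(I_N)$. If $\gamma$ is trivial, then $\sigma_\gamma(g_N)=0$ for the nonempty words $g_N$, $N\ne\mathrm{root}$, and $\mathcal T_{i+1}=\mathcal U$ works. If $\gamma\in\mathcal C'$, then $\mathcal T_{i+1}=\mathcal U\cup\{\mathfrak u^\gamma:\mathfrak u\in\mathcal U\}$ works by Lemma~\ref{lem:operations}(b). The number of nodes grows with $h$, but the set of templates does not.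
\end{proof}

\begin{example}\label{ex:dual}
Let $A=K[t]/(t^2)\supset Kt\supset0$, $|E|=1$, $a_j=\alpha_j+\beta_jt$, and at level $1$ let $\tilde h$ be the constant term of $h$ if $h$ is not a leaf. Then $\kappa(a_ja_k)=(\alpha_j\beta_k+\beta_j\alpha_k)t$; if exactly one child of $N$ is a leaf $a_j$, then $\kappa(h_N)=\beta_j\prod_{k\in I_N\setminus\{j\}}\alpha_k\,t$; and $\kappa(h_N)=0$ if no child is a leaf. Since $\sigma(g_N)=\prod_{k\notin I_N}\alpha_k$, the correction is $\sum_j\beta_j\prod_{k\ne j}\alpha_k\,t$, the Leibniz rule. The coordinate $\beta_j$ is invisible to $\sigma$; this is why templates have $\ell$ free variables.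
\end{example}

\subsection{The case $A_iA_i\not\subset A_{i+1}$}
Now the quadratic term $\Delta(u)\Delta(v)$ cannot be dropped. In exchange, elements of $A_i$ act nontrivially on $V_i$, and we show that the class in $V_i$ of an element of $A_i$ can be read off from the images in $S_\gamma$ of multiplication operators. These images are what $D_{(\gamma)}$ records.

\begin{lemma}\label{lem:case2}
If $A_iA_i\not\subset A_{i+1}$, an approximation of level $i$ yields one of level $i+1$.
\end{lemma}

\begin{proof}
There is $a_0\in A_i$ with $a_0A_i\not\subset A_{i+1}$. By \eqref{eq:faithful}, $\sigma_\gamma(L_{a_0})\ne0$; in particular $\gamma\in\mathcal C'$.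

\emph{The ideal $Z$.} To use irreducibility we need an ideal, so we take the largest ideal on which $a\mapsto(\sigma_\gamma(L_a),\sigma_\gamma(R_a))$ vanishes:
\[
Z=\{a\in A:\ \sigma_\gamma(L_{ma})=\sigma_\gamma(R_{ma})=0\ \text{ for all }m\in M\}.
\]
If $a\in A_{i+1}$, then $ma\in A_{i+1}$, so $L_{ma}$ and $R_{ma}$ map $A_i$ into the ideal $A_{i+1}$, and $a\in Z$ by \eqref{eq:faithful}. On the other hand $a_0\in A_i\setminus Z$. Thus $A_{i+1}\subset A_i\cap Z\subsetneq A_i$, and irreducibility of $V_i$ gives $A_i\cap Z=A_{i+1}$.

\emph{The map $\chi$.} Let $m_1,\dots,m_p$ be words in constants that span $M$. The linear map $T\colon A\to S_\gamma^{2p}$, $T(a)=(\sigma_\gamma(L_{m_sa}),\sigma_\gamma(R_{m_sa}))_{s=1}^p$, has kernel $Z$, and its restriction to $A_i$ has kernel $A_{i+1}$. So $T(a)\mapsto a+A_{i+1}$, $a\in A_i$, is a well-defined linear map $T(A_i)\to V_i$. Extend it to a linear map $S_\gamma^{2p}\to V_i$ with components $\theta_s,\theta_s'\colon S_\gamma\to V_i$, and compose with $T$: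
\[
\chi\colon A\to V_i,\qquad\chi(a)=\sum_{s=1}^p\Bigl(\theta_s\bigl(\sigma_\gamma(L_{m_sa})\bigr)+\theta'_s\bigl(\sigma_\gamma(R_{m_sa})\bigr)\Bigr).
\]
Then $\chi(a)=a+A_{i+1}$ for $a\in A_i$, and $\chi(Z)=0$.

Let $h$ be a monomial on $I$, not a leaf, and write $\tilde h=\sum_{\mathfrak t\in\mathcal T_i}f_{\mathfrak t}$ with $f_{\mathfrak t}\in\mathfrak t(I)$. As $\Delta(h)$ takes values in $A_i$, its class in $V_i$ is
\begin{equation}\label{eq:class}
\Delta(h)+A_{i+1}=\chi(\Delta(h))=\chi(h)-\sum_{\mathfrak t}\chi(f_{\mathfrak t}).
\end{equation}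
Each term on the right has to be lifted from $V_i$ to $A_i$ in such a way that the image condition of Definition~\ref{def:template} holds. The term $\chi(h)$ is computed through the block $\gamma$, so its lift must lie in $X_{\{\gamma\}}$. The term $\chi(f_{\mathfrak t})$ is computed through the blocks of $\mathfrak t$, so its lift must lie in $X_{\Gamma(\mathfrak t)}$. Different terms therefore need different lifts. A \emph{section} is a linear map $V_i\to A_i$ that is right inverse to $A_i\to V_i$.

\emph{The lifts.} The subspace $e_\gamma A_i\subset A_i$ maps onto $e_\gamma V_i=V_i$, so there is a section $\lambda$ with image in $e_\gamma A_i\subset X_{\{\gamma\}}$. Let $\Gamma\subset\mathcal C'$. We define a linear map $\lambda_\Gamma\colon V_i\to X_\Gamma\cap A_i$ such that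
\begin{equation}\label{eq:lift}
\lambda_\Gamma\chi(x)+A_{i+1}=\chi(x)\qquad(x\in X_\Gamma).
\end{equation}
If $X_\Gamma\subset Z$, then $\chi(X_\Gamma)=0$, and $\lambda_\Gamma=0$ will do. If $X_\Gamma\not\subset Z$, there are $x'\in X_\Gamma$ and $m\in M$ such that $x=mx'\in X_\Gamma$ has $\sigma_\gamma(L_x)\ne0$ or $\sigma_\gamma(R_x)\ne0$. By \eqref{eq:faithful}, $xA_i\not\subset A_{i+1}$ or $A_ix\not\subset A_{i+1}$. Both sets lie in $X_\Gamma\cap A_i$, since $X_\Gamma$ and $A_i$ are ideals. So the submodule $X_\Gamma\cap A_i$ has nonzero image in $V_i$, which is then all of $V_i$, and there is a section $\lambda_\Gamma$ with image in $X_\Gamma\cap A_i$.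

\emph{The new approximation.} Put
\[
\tilde h^{\mathrm{new}}=\tilde h+\lambda\chi(h)-\sum_{\mathfrak t\in\mathcal T_i}\lambda_{\Gamma(\mathfrak t)}\chi(f_{\mathfrak t}).
\]
The function $h-\tilde h^{\mathrm{new}}=\Delta(h)-\lambda\chi(h)+\sum_{\mathfrak t}\lambda_{\Gamma(\mathfrak t)}\chi(f_{\mathfrak t})$ takes values in $A_i$. As $f_{\mathfrak t}$ takes values in $X_{\Gamma(\mathfrak t)}$, its class in $V_i$ is $0$ by \eqref{eq:class} and \eqref{eq:lift}. So $h-\tilde h^{\mathrm{new}}\equiv0$.

The function $\lambda_{\Gamma(\mathfrak t)}\chi(f_{\mathfrak t})$ lies in $\mathfrak t^\flat(I)$, where $\mathfrak t^\flat$ arises from $\mathfrak t$ by replacing $\theta$ with $\lambda_{\Gamma(\mathfrak t)}\chi\theta$, whose image is in $X_{\Gamma(\mathfrak t)}$. For $\lambda\chi(h)$, write $m_s=\hat m_s(\mathbf b_s)$ with $\hat m_s\in G(Y_s)$. Then $\hat m_sh\in W(I\sqcup Y_s)$ by \eqref{eq:closure}, so $\sigma_\gamma(L_{\hat m_sh})$ and $\sigma_\gamma(R_{\hat m_sh})$ belong to $D_{(\gamma)}(I\sqcup Y_s)$, and their specializations at $\mathbf b_s$ are $\sigma_\gamma(L_{m_sh})$ and $\sigma_\gamma(R_{m_sh})$.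 Hence $\lambda\chi(h)$ lies in the sum of the spaces of the templates $((\gamma),0,\mathbf b_s,\lambda\theta_s)$ and $((\gamma),0,\mathbf b_s,\lambda\theta'_s)$, $1\le s\le p$, whose maps have image in $X_{\{\gamma\}}$. Let $\mathcal T_{i+1}$ consist of $\mathcal T_i$, the $\mathfrak t^\flat$ and these $2p$ templates. None of them depends on $h$ or $I$.
\end{proof}

Lemmas~\ref{lem:case1} and \ref{lem:case2} lead from level $0$ to level $r$, which proves Proposition~\ref{prop:upper}.

\begin{remark}\label{rem:Qsteps}
For $Q_\tau$ and the series of Section~\ref{sec:example}, the first two steps fall under Lemma~\ref{lem:case2}. In the second one, $\gamma=2$, $Z=Kp+Kz$ and $\chi(a)=\beta(a)q+Kz$; the old term $\alpha(h)p$ needs no correction because $X_{\{1\}}\subset Z$. The third step falls under Lemma~\ref{lem:case1} with the trivial block, and it produces templates with the sequences $(1,1)$, $(2,2)$, $(1,2)$, $(2,1)$.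
\end{remark}

\section{Proof of Theorems~\ref{thm:B} and \ref{thm:formula}}\label{sec:final}

By the extension of scalars in Section~\ref{sec:setting} we work over the algebraically closed field $K$. Let $\rho=\max\{\rho_\Gamma:X_\Gamma\ne0\}$; the set is nonempty because $X_\emptyset=A\ne0$.

\emph{The case $\mathcal C'=\emptyset$.} Only $\Gamma=\emptyset$ exists, so $\rho=0$. All blocks are trivial, so $\sigma(L_a)=\sigma(R_a)=0$, that is, $L_a,R_a\in J$ for all $a$. If a monomial has a leaf at depth at least $\nu$, its value is a product of at least $\nu$ operators from $J$ applied to the value of that leaf, hence $0$. A binary tree whose leaves all have depth less than $\nu$ has fewer than $2^\nu$ leaves. So $c_n=0$ for $n\ge2^\nu$, the algebra $A$ is nilpotent, and $\lim_nc_n^{1/n}=0=\rho$.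

\emph{The case $\mathcal C'\ne\emptyset$.} Take $\gamma\in\mathcal C'$. Since $e_\gamma$ is a nonzero operator on $A$, we have $X_{\{\gamma\}}\supset e_\gamma A\ne0$. By Proposition~\ref{prop:rho}, $\rho\ge\rho_{\{\gamma\}}\ge1$ and $\delta_n(\{\gamma\})\ge1$, so $c_n\ne0$ for all $n\ge1$ by Proposition~\ref{prop:lower}, and $A$ is not nilpotent.

For the lower bound, Proposition~\ref{prop:lower} gives $\liminf_nc_n^{1/n}\ge\rho_\Gamma$ whenever $X_\Gamma\ne0$, hence $\liminf_nc_n^{1/n}\ge\rho$.

For the upper bound, let $\mathcal T$ be as in Proposition~\ref{prop:upper}. By \eqref{eq:template-dim},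
\[
c_n\le\sum n^\ell\,\delta_{n-\ell+q}(\boldsymbol\gamma),
\]
where the sum runs over the templates $\mathfrak t=(\boldsymbol\gamma,\ell,\mathbf b,\theta)\in\mathcal T$ with $\ell\le n$ and $X_{\Gamma(\mathfrak t)}\ne0$, and $q$ is the number of constants of $\mathfrak t$. If $\boldsymbol\gamma=\emptyset$, the term is at most $n^\ell\le n^\ell\rho^n$. Otherwise let $\Gamma=\Gamma(\mathfrak t)$. Lemma~\ref{lem:merge} and Proposition~\ref{prop:rho} give
\[
\delta_{n-\ell+q}(\boldsymbol\gamma)\preceq\delta_{n-\ell+q}(\Gamma)\preceq\rho_\Gamma^{\,n-\ell+q}\le\rho^{\,q}\rho^{\,n},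
\]
where the last step uses $1\le\rho_\Gamma\le\rho$, and $\rho_\Gamma\le\rho$ holds because $X_\Gamma\ne0$. As $\mathcal T$ is finite, $c_n\preceq\rho^n$ for $n\ge1$. Together with the lower bound this shows $\lim_nc_n^{1/n}=\rho$.

In both cases the limit exists and equals $\rho$, which proves Theorem~\ref{thm:B}(i) and Theorem~\ref{thm:formula}. The algebra is nilpotent exactly in the first case, where $\rho=0$; in the second case $\rho\ge1$, and $\rho\le d$ by \eqref{eq:trivial-bound}. This is (ii). The estimate $c_n\preceq\rho^n$ is the inequality in (iii), and for $\rho=1$ it says that $(c_n)$ is polynomially bounded. \qed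

\begin{remark}\label{rem:hypotheses}
Characteristic zero is used only to obtain $A=A^+\oplus A^-$, for which $2\ne0$ in $\Phi$ is enough. Of the decomposition, the proof of Theorem~\ref{thm:B} uses that $\sum_\varepsilon\pi_\varepsilon=1$ (undecorated leaves) and that $E$ is finite (Lemma~\ref{lem:shift} and the set $\mathcal T_0$). Finite dimension gives the exponential upper bounds, the nilpotent radical and the splitting $M=S\oplus J$, finite spanning sets of words in constants, and a finite composition series; the free algebra in Section~\ref{sec:intro} shows that the conclusion fails without it. The ground field is made algebraically closed so that the blocks are full matrix algebras. For other simple algebras Lemma~\ref{lem:sandwich} can fail: for $R=\mathbb C$ over $\mathbb R$, the nonzero element $i\otimes1-1\otimes i$ gives $iu-ui=0$ for all $u$.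
\end{remark}

\begin{thebibliography}{9}

\bibitem{RZ}
Du\v{s}an D. Repov\v{s} and Mikhail V. Zaicev,
\emph{On existence of PI-exponent of algebras with involution},
arXiv:2210.10589 (2022).

\end{thebibliography}
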